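\title{Counterexamples to a conjecture of Wang and Xia on a fourth-order Steklov eigenvalue}

\begin{abstract}
Let $M^n$ be a compact manifold with $\operatorname{Ric}\ge0$ whose boundary has principal curvatures at least $c>0$. Let $\xi_1$ be the first nonzero eigenvalue of the problem $\Delta^2u=0$ in $M$, $\partial_\nu u=0$ and $\partial_\nu\Delta u+\xi u=0$ on $\partial M$, and let $\lambda_1$ be the first nonzero eigenvalue of the Laplacian of $\partial M$. Wang and Xia conjectured that $\xi_1\ge\frac{n+2}{n-1}c\lambda_1$, with equality only for Euclidean balls. We show that the inequality fails in every dimension $n\ge2$, already for prolate ellipsoids of revolution arbitrarily close to the ball. Using thin spindles we show further that the best constant in an inequality of this form lies in $\big[\frac n{n-1},\frac n{n-1}+\frac1{12(n-1)^2}\big)$, and in $[2,2.0026)$ when $n=2$.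
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M^n,g)$, $n\ge2$, be a connected compact smooth Riemannian manifold with boundary, let $\nu$ be the outward unit normal along $\partial M$, and let $\Delta=\operatorname{div}\nabla$. We consider the fourth-order Steklov problem
\begin{equation}\label{eq:problem}
\Delta^2u=0\ \text{ in }M,\qquad \partial_\nu u=0\ \text{ on }\partial M,\qquad \partial_\nu(\Delta u)+\xi u=0\ \text{ on }\partial M .
\end{equation}
Its eigenvalues form a sequence $0=\xi_0<\xi_1\le\xi_2\le\cdots$, where $\xi_0$ belongs to the constants. The first nonzero eigenvalue $\xi_1$ is the best constant in the inequality $\int_M(\Delta u)^2\ge\xi_1\int_{\partial M}u^2$ for functions $u$ with $\partial_\nu u=0$ and $\int_{\partial M}u=0$ (Proposition~\ref{prop:rayleigh}). It measures how much Laplacian a function without flux through the boundary must spend inside $M$ in order to oscillate along $\partial M$. The intrinsic cost of oscillating along $\partial M$ is measured by $\lambda_1=\lambda_1(\partial M)$,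 the first nonzero eigenvalue of $-\Delta_{\partial M}$ for the induced metric, and one may ask how the two numbers compare.

The principal curvatures of $\partial M$ are the eigenvalues of $\mathrm{II}(X,Y)=g(\nabla_X\nu,Y)$. This is the convention of the inner normal: on the boundary of the unit Euclidean ball they all equal $1$. We call a pair $(M,c)$ \emph{admissible} if $\operatorname{Ric}_g\ge0$ and all principal curvatures of $\partial M$ are at least $c>0$. When $g$ is replaced by $t^2g$, the numbers $\xi_1$, $c$, $\lambda_1$ are multiplied by $t^{-3}$, $t^{-1}$, $t^{-2}$. So $\xi_1/(c\lambda_1)$ is scale invariant, and we set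
\[
C_n=\inf\Big\{\frac{\xi_1}{c\,\lambda_1}:\ (M^n,c)\text{ admissible}\Big\}.
\]

The unit ball of $\mathbb R^n$ can be solved by hand. Projection onto the spherical harmonics of degree $k$ on each sphere $r=\mathrm{const}$ commutes with $\Delta$ and $\partial_r$, so it suffices to find the solutions of pure degree $k$. For such a solution the harmonic function $\Delta u$ is a homogeneous polynomial of degree $k$. Since $\Delta(r^2h)=(2n+4k)h$ for every homogeneous harmonic polynomial $h$ of degree $k$, we have $u=\tilde h+r^2h$ with $h,\tilde h$ of this kind, and $\partial_\nu u=0$ says $k\tilde h+(k+2)h=0$. For $k=0$ this gives the constants. For $k\ge1$ we may write $u=(k+2-kr^2)h$, so that $u=2h$ and $\partial_\nu\Delta u=-k^2(2n+4k)h$ on the sphere, and $\xi=k^2(n+2k)$. Hence $\xi_1=n+2$, with eigenfunctions $(3-r^2)x_i$. As $c=1$ and $\lambda_1(S^{n-1})=n-1$, the ratio for the ball is $\frac{n+2}{n-1}$.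

In the other direction, Reilly's formula gives $\xi_1>\frac n{n-1}c\lambda_1$ for every admissible pair; this bound is due to Wang and Xia, and we recall the proof in Section~\ref{sec:reilly}. It is never attained, while the ball satisfies both curvature hypotheses with equality at every point and in every direction. On any boundary that is not umbilic, taking the minimum $c$ of the curvatures discards curvature, and this works in favor of a lower bound for $\xi_1/(c\lambda_1)$. One is led to guess that the ball is extremal. We take the statement of the conjecture from \cite{LXZ}.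

\medskip
\noindent\textbf{Conjecture (Wang--Xia).} \emph{If $(M^n,c)$ is admissible, $n\ge2$, then $\xi_1\ge\frac{n+2}{n-1}c\lambda_1$, with equality only for the Euclidean ball of radius $1/c$.}
\medskip

The conjecture is false in every dimension. All our examples are compact smooth domains in $\mathbb R^n$ with the flat metric and strictly convex boundary. The first family consists of the images of the unit ball under $(x,y)\mapsto(x,\varepsilon y)$, which converge to the ball in $C^\infty$ as $\varepsilon\to1$.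

\begin{theorem}\label{thm:ellipsoid}
Let $n\ge2$, $\varepsilon\in(0,1)$, $\delta=1-\varepsilon^2$, and
\[
M_\varepsilon=\big\{(x,y)\in\mathbb R\times\mathbb R^{n-1}:\ x^2+|y|^2/\varepsilon^2\le1\big\}.
\]
All principal curvatures of $\partial M_\varepsilon$ are at least $c:=\varepsilon$, and as $\delta\downarrow0$
\[
\xi_1(M_\varepsilon)-\frac{n+2}{n-1}\,c\,\lambda_1(\partial M_\varepsilon)\ \le\ -\frac\delta2+O(\delta^2).
\]
In particular, the inequality $\xi_1\ge\frac{n+2}{n-1}c\lambda_1$ fails for all $\varepsilon<1$ close enough to $1$.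
\end{theorem}

Far from the ball the ratio comes close to the lower bound of Wang and Xia.

\begin{theorem}\label{thm:constant}
For every $n\ge2$,
\[
\frac n{n-1}\ \le\ C_n\ <\ \frac n{n-1}+\frac1{12(n-1)^2},\qquad\text{and}\qquad 2\le C_2\le\frac{336}{17\pi^2}<2.0026 .
\]
The upper bounds already hold for the infimum over smooth strictly convex domains of $\mathbb R^n$. Moreover, $\xi_1>\frac n{n-1}c\lambda_1$ for every admissible pair $(M^n,c)$.
\end{theorem}

Thus the conjectured gain $\frac2{n-1}$ over the constant $\frac n{n-1}$ cannot be replaced by any gain of $\frac1{12(n-1)^2}$ or more. We do not determine $C_n$.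

To bound $\xi_1/(c\lambda_1)$ from above one needs an upper bound for $\xi_1$ and a lower bound for $\lambda_1$. The first comes from a test function, which has to satisfy the Neumann condition exactly; on a body of revolution the ansatz $u=\varphi(x)-x|y|^2$ achieves this (Section~\ref{sec:revolution}). The second cannot come from test functions. For $n=2$ it is free, because $\lambda_1$ of a closed curve is determined by its length, and Section~\ref{sec:ellipse} carries out the whole argument for ellipses. For $n\ge3$ we compare the meridian derivative of an eigenfunction with an explicit positive function (Section~\ref{sec:lambda}). Sections~\ref{sec:ellipsoid} and~\ref{sec:spindle} apply these two tools to ellipsoids and to thin spindles.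

\section{The Rayleigh quotient for $\xi_1$}\label{sec:rayleigh}

We use two textbook facts about Sobolev spaces on $M$. First, the trace maps $H^j(M)$ boundedly to $H^{j-1/2}(\partial M)$ for integers $j\ge1$; in particular $H^2(M)\to L^2(\partial M)$ is compact, and $\partial_\nu\colon H^2(M)\to L^2(\partial M)$ is bounded. Second, the Neumann problem: if $k\ge0$, $f\in H^k(M)$, $q\in H^{k+1/2}(\partial M)$ and $\int_Mf=\int_{\partial M}q$, then there is $v\in H^{k+2}(M)$ with $\Delta v=f$ and $\partial_\nu v=q$. It is unique in $H^2(M)$ up to a constant, and $\|v-\bar v\|_{H^{k+2}}\le C(\|f\|_{H^k}+\|q\|_{H^{k+1/2}})$, where $\bar v$ is the mean of $v$ over $M$.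

\begin{proposition}\label{prop:rayleigh}
Let $V=\{u\in H^2(M):\ \partial_\nu u=0,\ \int_{\partial M}u=0\}$. Then
\begin{equation}\label{eq:rayleigh}
\xi_1=\min\Big\{\frac{\int_M(\Delta u)^2}{\int_{\partial M}u^2}:\ u\in V,\ u|_{\partial M}\not\equiv0\Big\}.
\end{equation}
Every eigenfunction $u$ of \eqref{eq:problem} with eigenvalue $\xi>0$ lies in $V$, is not identically zero on $\partial M$, and satisfies $\int_M(\Delta u)^2=\xi\int_{\partial M}u^2$.
\end{proposition}

\begin{proof}
Let $u$ be an eigenfunction with $\xi>0$ and let $v\in H^2(M)$ satisfy $\partial_\nu v=0$. Green's formula for the pair $\Delta u$, $v$ gives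
\begin{equation}\label{eq:weak}
\int_M\Delta u\,\Delta v=-\int_{\partial M}v\,\partial_\nu\Delta u=\xi\int_{\partial M}uv .
\end{equation}
With $v=1$ we get $u\in V$, and with $v=u$ the last assertion. If $u$ vanished on $\partial M$, then $\Delta u=0$ and $\partial_\nu u=0$, so $u$ would be constant and hence zero. Thus every positive eigenvalue is at least the infimum $\mu$ of the quotient in \eqref{eq:rayleigh}, and it remains to show that $\mu$ is attained and is a positive eigenvalue.

For $u\in V$ the Neumann estimate gives $\|u-\bar u\|_{H^2}\le C\|\Delta u\|_{L^2}$, and $|\partial M|\,|\bar u|=|\int_{\partial M}(u-\bar u)|\le C\|u-\bar u\|_{H^2}$. So a minimizing sequence with $\int_{\partial M}u_j^2=1$ is bounded in $H^2$. A weak limit $u$ of a subsequence lies in the closed subspace $V$, has $\int_{\partial M}u^2=1$ by compactness of the trace, and has $\int_M(\Delta u)^2\le\mu$ by weak lower semicontinuity. Hence $u$ is a minimizer. If $\mu=0$, then $u$ is constant, and $\int_{\partial M}u=0$ contradicts $\int_{\partial M}u^2=1$.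 So $\mu>0$.

The first variation gives $\int_M\Delta u\,\Delta v=\mu\int_{\partial M}uv$ for $v\in V$. Both sides vanish for constant $v$, so this holds for all $v\in H^2(M)$ with $\partial_\nu v=0$. Since $\int_{\partial M}u=0$, there is $W\in H^3(M)$ with $\Delta W=0$ and $\partial_\nu W=-\mu u$, and Green's formula gives $\int_MW\Delta v=\mu\int_{\partial M}uv$ for the same $v$. The functions $\Delta v$ fill the space of $L^2$ functions of mean zero, so $\Delta u-W$ is constant. Thus $u$ solves \eqref{eq:problem} with $\xi=\mu$. Finally, $u\in H^j$ implies $W\in H^{j+1}$ and then $u\in H^{j+3}$, by two applications of the Neumann estimate, so $u$ is smooth up to the boundary.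
\end{proof}

\section{Reilly's formula and the lower bound}\label{sec:reilly}

For $u\in C^\infty(M)$ put $z=u|_{\partial M}$, let $\bar\nabla$ and $\bar\Delta$ be the gradient and Laplacian of $\partial M$, and let $H=\operatorname{tr}\mathrm{II}$. Reilly's formula \cite{Reilly} states that
\begin{equation}\label{eq:reilly}
\int_M\Big((\Delta u)^2-|\nabla^2u|^2-\operatorname{Ric}(\nabla u,\nabla u)\Big)=\int_{\partial M}\Big(2\,\partial_\nu u\,\bar\Delta z+H(\partial_\nu u)^2+\mathrm{II}(\bar\nabla z,\bar\nabla z)\Big).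
\end{equation}

We shall use $\int_{\partial M}|\bar\nabla z|^2\ge\lambda_1\int_{\partial M}z^2$ for $z$ of mean zero, and this requires $\partial M$ to be connected. For admissible pairs it is \cite{Ichida,Kasue}; we recall how this follows from \eqref{eq:reilly}. Suppose $\partial M$ is disconnected, and let $u$ be harmonic with $z=1$ on one component and $z=0$ on the others. The left side of \eqref{eq:reilly} is at most $0$ and the right side is $\int_{\partial M}H(\partial_\nu u)^2$ with $H>0$. So $\partial_\nu u=0$ and $u$ is constant, which is absurd. The assumption $c>0$ matters here: $S^{n-1}\times[0,1]$ has $\operatorname{Ric}\ge0$, $\mathrm{II}=0$ and two boundary components.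

\begin{proposition}[Wang--Xia]\label{prop:lower}
For every admissible pair, $\xi_1>\frac n{n-1}c\lambda_1$. Hence $C_n\ge\frac n{n-1}$.
\end{proposition}

\begin{proof}
Let $u$ be an eigenfunction for $\xi_1$. Since $\partial_\nu u=0$, only the last boundary term of \eqref{eq:reilly} survives. The Cauchy--Schwarz inequality $|\nabla^2u|^2\ge\frac1n(\Delta u)^2$, with equality exactly where $\nabla^2u=\frac{\Delta u}ng$, and Proposition~\ref{prop:rayleigh} give
\begin{equation}\label{eq:chain}
\frac{n-1}n\,\xi_1\int_{\partial M}z^2=\frac{n-1}n\int_M(\Delta u)^2\ \ge\ \int_{\partial M}\mathrm{II}(\bar\nabla z,\bar\nabla z)\ \ge\ c\int_{\partial M}|\bar\nabla z|^2\ \ge\ c\lambda_1\int_{\partial M}z^2 .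
\end{equation}
The three inequalities use, in order, $\operatorname{Ric}\ge0$, then $\mathrm{II}\ge c$, then $\int_{\partial M}z=0$ with the connectedness of $\partial M$. As $z\not\equiv0$, we get $\xi_1\ge\frac n{n-1}c\lambda_1$. In the case of equality the first inequality is an equality, so $\nabla^2u=\frac{\Delta u}ng$ on $M$. For $X$ tangent to $\partial M$ this gives
\[
0=\nabla^2u(X,\nu)=X(\partial_\nu u)-g(\nabla u,\nabla_X\nu)=-\mathrm{II}(X,\bar\nabla z).
\]
With $X=\bar\nabla z$ the second integral in \eqref{eq:chain} vanishes, and so $\xi_1\int_{\partial M}z^2=0$, a contradiction.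
\end{proof}

The chain \eqref{eq:chain} shows where a given domain loses. On the unit ball $z=2x_i$ is a $\lambda_1$-eigenfunction and $\mathrm{II}=g$, so the second and third inequalities are equalities, and the whole factor $\frac{n+2}n$ is lost in the first. The spindles of Section~\ref{sec:spindle} are designed to move the loss from the first inequality to the third, where it turns out to be much smaller.

\section{The ellipse}\label{sec:ellipse}

We prove Theorem~\ref{thm:ellipsoid} for $n=2$, where the conjectured inequality is $\xi_1\ge4c\lambda_1$. Parametrize $\partial M_\varepsilon$ by $(\cos\theta,\varepsilon\sin\theta)$. The speed is $\sqrt{1-\delta\cos^2\theta}\le1$, and the curvature is $\varepsilon(1-\delta\cos^2\theta)^{-3/2}\ge\varepsilon$. So we may take $c=\varepsilon=1-\frac\delta2+O(\delta^2)$. A closed curve of length $L$ has $\lambda_1=(2\pi/L)^2$, and here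
\[
L=\int_0^{2\pi}\Big(1-\frac\delta2\cos^2\theta\Big)d\theta+O(\delta^2)=2\pi\Big(1-\frac\delta4\Big)+O(\delta^2),\qquad\lambda_1=1+\frac\delta2+O(\delta^2).
\]
The loss in $c$ and the gain in $\lambda_1$ cancel: $4c\lambda_1=4+O(\delta^2)$. It is therefore enough to show that $\xi_1$ decreases to first order in $\delta$.

On the disk the eigenfunction in the direction of the long axis is $(3-r^2)x=3x-x^3-xy^2$. We keep the term $xy^2$ and look for $u=\varphi(x)-xy^2$ with vanishing normal derivative on the ellipse. A normal vector is $(x,y/\varepsilon^2)$, and on the boundary $y^2=\varepsilon^2(1-x^2)$, so the condition is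
\[
0=x(\varphi'-y^2)-2xy^2/\varepsilon^2=x\big[\varphi'-(2+\varepsilon^2)(1-x^2)\big].
\]
We take $\varphi=(2+\varepsilon^2)(x-x^3/3)$. Then $u$ is odd in $x$, so $u\in V$. We have $\Delta u=-2(2+\varepsilon^2)x-2x=-2(4-\delta)x$, and $\int_{M_\varepsilon}x^2=\varepsilon\pi/4$, so $\int(\Delta u)^2=\pi\varepsilon(4-\delta)^2$. On the boundary $u=\varphi-\varepsilon^2x(1-x^2)=2x-\frac23\delta x^3$, and
\[
\int_{\partial M_\varepsilon}u^2=\int_0^{2\pi}\Big(4\cos^2\theta-\Big(\frac83+2\Big)\delta\cos^4\theta\Big)d\theta+O(\delta^2)=4\pi\Big(1-\frac78\delta\Big)+O(\delta^2),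
\]
where $\frac83$ comes from $u^2$, the term $2$ comes from the speed, and $\int_0^{2\pi}\cos^4\theta\,d\theta=\frac{3\pi}4$. By \eqref{eq:rayleigh},
\[
\xi_1\le\frac{\varepsilon(4-\delta)^2}4\Big(1+\frac78\delta\Big)+O(\delta^2)=4\Big(1-\frac\delta2-\frac\delta2+\frac78\delta\Big)+O(\delta^2)=4-\frac\delta2+O(\delta^2).
\]
Hence $\xi_1-4c\lambda_1\le-\frac\delta2+O(\delta^2)$, which is Theorem~\ref{thm:ellipsoid} for $n=2$. The margin is one eighth of $\delta$ in relative terms, so in higher dimensions $\lambda_1$ has to be estimated with the correct first-order term.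

\section{Bodies of revolution and the test function}\label{sec:revolution}

We describe a body of revolution by the square of its radius, because that function, unlike the radius, is smooth at the poles. Let $G$ be smooth and even on a neighborhood of $[-1,1]$, positive on $(-1,1)$, with $G(\pm1)=0$ and $G'=-2xA$, where $A$ is smooth, even and positive on $[-1,1]$. For $\varepsilon>0$ put
\[
M=\big\{(x,y)\in[-1,1]\times\mathbb R^{n-1}:\ |y|^2\le\varepsilon^2G(x)\big\},
\]
\[
E=G+\frac{\varepsilon^2G'^2}4=G+\varepsilon^2x^2A^2,\qquad D=\frac{G'^2}4-\frac{GG''}2 .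
\]
The function $E$ is positive on $[-1,1]$, since $A(\pm1)>0$. The boundary is the zero set of $\Phi=|y|^2-\varepsilon^2G(x)$, and $\nabla\Phi=(2\varepsilon^2xA,2y)$ does not vanish on it: if $y=0$ then $x=\pm1$, where again $A>0$. So $M$ is a smooth compact domain. Its profile is the curve $\rho=\varepsilon\sqrt{G(x)}$, which we parametrize by arclength $s\in[0,\ell]$ with $x$ increasing. Subscripts $s$ denote $d/ds$ and primes denote $d/dx$.

\begin{lemma}\label{lem:curvature}
The principal curvatures of $\partial M$ are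
\[
\kappa_1=\frac{\varepsilon D}{E^{3/2}}\quad\text{(along the meridian)},\qquad\kappa_2=\frac1{\varepsilon\sqrt E}\quad\text{(with multiplicity }n-2).
\]
On the open profile,
\[
x_s^2=\frac GE,\qquad x_{ss}=-\varepsilon^2xA\,\frac D{E^2},\qquad\frac{\rho_s}\rho=-\frac{xA}G\,x_s,\qquad-\frac{\rho_{ss}}\rho=\frac D{E^2},\qquad\frac{1-\rho_s^2}{\rho^2}=\frac1{\varepsilon^2E}.
\]
\end{lemma}

\begin{proof}
Differentiating $\rho^2=\varepsilon^2G$ gives $\rho\rho'=\varepsilon^2G'/2$ and $\rho'^2+\rho\rho''=\varepsilon^2G''/2$. Hence $\rho^2(1+\rho'^2)=\varepsilon^2E$, that is, $x_s^{-2}=1+\rho'^2=E/G$, and $\rho_s/\rho=\frac{G'}{2G}x_s$. Also $-\rho^3\rho''=(\rho\rho')^2-\varepsilon^2G''\rho^2/2=\varepsilon^4D$.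

Away from the poles, $\partial M$ is parametrized by $(x(s),\rho(s)\theta)$ with $\theta\in S^{n-2}$, and $\nu=(-\rho_s,x_s\theta)$. Differentiating in $\theta$ gives $\kappa_2=x_s/\rho=1/(\varepsilon\sqrt E)$, and $1-\rho_s^2=x_s^2$ gives the last identity. Differentiating in $s$ gives $\rho_{ss}=-\kappa_1x_s$ and $x_{ss}=\kappa_1\rho_s$. From $\rho_s=\rho'(1+\rho'^2)^{-1/2}$ we find $\rho_{ss}=\rho''(1+\rho'^2)^{-3/2}x_s$, so
\[
\kappa_1=\frac{-\rho^3\rho''}{(\rho^2+\rho^2\rho'^2)^{3/2}}=\frac{\varepsilon^4D}{\varepsilon^3E^{3/2}} .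
\]
Then $-\rho_{ss}/\rho=\kappa_1\kappa_2=D/E^2$, and $x_{ss}=\kappa_1\rho_s=-\kappa_1\rho\,x_s\,xA/G$ with $\rho\,x_s=\varepsilon G/\sqrt E$. The formulas for $\kappa_1,\kappa_2$ extend to the poles by continuity.
\end{proof}

The test function of Section~\ref{sec:ellipse} carries over. The Neumann condition for $\varphi(x)-x|y|^2$ determines $\varphi'$; the factor $x$ in front of $|y|^2$ cancels the factor $x$ in $G'$, so that $\varphi'$ is smooth across the equator.

\begin{lemma}\label{lem:xi}
Define $\varphi$ by $\varphi(0)=0$ and $\varphi'=G\big(\frac2A+\varepsilon^2\big)$. Then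
\begin{equation}\label{eq:xi}
\xi_1(M)\le\frac\varepsilon{n-1}\cdot\frac{\int_{-1}^1\big(\varphi''-2(n-1)x\big)^2\,G^{\frac{n-1}2}\,dx}{\int_{-1}^1\big(\varphi-\varepsilon^2xG\big)^2\,G^{\frac{n-3}2}\sqrt E\,dx}.
\end{equation}
\end{lemma}

\begin{proof}
Let $u=\varphi(x)-x|y|^2$, which is smooth on $M$ because $A>0$. Then $\nabla u=(\varphi'-|y|^2,-2xy)$, and on $\partial M$
\[
\nabla\Phi\cdot\nabla u=2\varepsilon^2x\big[A(\varphi'-\varepsilon^2G)-2G\big]=0 ,
\]
so $\partial_\nu u=0$. Since $G$ and $A$ are even, $M$ is symmetric under $x\mapsto-x$ and $u$ is odd; hence $\int_{\partial M}u=0$. On $\partial M$ we have $u=\varphi-\varepsilon^2xG$, whose derivative $2G/A+2\varepsilon^2x^2A$ is positive, so $u|_{\partial M}\not\equiv0$. Further $\Delta u=\varphi''-2(n-1)x$. Both $\Delta u$ and $u|_{\partial M}$ depend on $x$ only. Let $\omega$ be the volume of the unit ball of $\mathbb R^{n-1}$. The slice of $M$ at $x$ has volume $\omega\rho^{n-1}=\omega\varepsilon^{n-1}G^{(n-1)/2}$, and the boundary measure integrated over $\theta$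 is $(n-1)\omega\rho^{n-2}ds=(n-1)\omega\varepsilon^{n-2}G^{(n-3)/2}\sqrt E\,dx$. Now apply \eqref{eq:rayleigh}.
\end{proof}

To evaluate \eqref{eq:xi} we need moments of the weight $p^a$, where $p=1-x^2$ throughout and $a>-1$. Integrating $(x^{2k-1}p^{a+1})'=(2k-1)x^{2k-2}p^a-(2a+2k+1)x^{2k}p^a$ over $[-1,1]$ for $k=1,2,3$ shows that the means with respect to $p^a\,dx$ are
\begin{equation}\label{eq:moments}
\langle x^2\rangle=\frac1{2a+3},\qquad\langle x^4\rangle=\frac3{(2a+3)(2a+5)},\qquad\langle x^6\rangle=\frac{15}{(2a+3)(2a+5)(2a+7)}.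
\end{equation}

\section{A lower bound for $\lambda_1$ on a hypersurface of revolution}\label{sec:lambda}

Let $n\ge3$ and $m=n-2\ge1$. The metric of $\partial M$ is $ds^2+\rho^2g_{S^m}$, and $O(n-1)$ acts on $\partial M$ by isometries whose orbits are the spheres $s=\mathrm{const}$ and the two poles. A standard way to bound an eigenvalue of an operator $L$ from below is to exhibit a positive function $w$ and bound $-Lw/w$. This controls the bottom of the spectrum, which for $-\bar\Delta$ is $0$, so the constants have to be removed first. On the unit sphere the first eigenfunctions are $x=-\cos s$, which is invariant and has derivative $\sin s=\rho$, and $y_i=\rho\,\theta_i$, which have mean zero on each orbit. Accordingly, for invariant eigenfunctions we remove the constants by differentiating in $s$, for the others we use the Poincar\'e inequality on the orbits, and in both cases we compare with $\rho$. On a prolate body the invariant case gives the smaller bound and needs more precision, so there we allow a correction factor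 $e^{-bx^2}$, even in $x$ and with one free parameter.

\begin{proposition}\label{prop:lambda}
Let $n\ge3$, $b\ge0$, and
\[
\Theta_b=(n-1)\frac D{E^2}+(2b-4b^2x^2)\frac GE-2b\varepsilon^2x^2A\,\frac D{E^2}-2nb\,x^2\frac AE .
\]
Then
\[
\lambda_1(\partial M)\ge\min\Big\{\inf_{(-1,1)}\Theta_b,\ \inf_{(-1,1)}\Big(\frac D{E^2}+\frac{n-2}{\varepsilon^2E}\Big)\Big\}.
\]
\end{proposition}

\begin{proof}
Let $f$ be a $\lambda_1$-eigenfunction. Averaging over $O(n-1)$ commutes with $\bar\Delta$, so the average of $f$ is either a $\lambda_1$-eigenfunction or zero. We note that $\rho_s^2=1-G/E\to1$ at the poles, so near a pole $\rho$ is comparable to the distance $d$ from the pole.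

\emph{Case 1: the average is not zero.} Replace $f$ by its average. Then $f=f(s)$ is not constant and $f_{ss}+m\frac{\rho_s}\rho f_s=-\lambda_1f$. Put $h=f_s\not\equiv0$. The meridian is a geodesic and $f$ is smooth on $\partial M$, so $h$ is smooth on $[0,\ell]$. At a pole the gradient of $f$ is a vector fixed by $O(n-1)$, hence zero, and so $h=O(d)$. Differentiating the equation gives
\[
Lh:=h_{ss}+m\frac{\rho_s}\rho h_s+m\Big(\frac{\rho_s}\rho\Big)_{\!s}h=-\lambda_1h .
\]
Let $w=\rho\eta$ with $\eta=e^{-bx^2}$. We claim that $Lw=-\Theta_bw$. First,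
\[
L\rho=\rho_{ss}+m\frac{\rho_s^2}\rho+m\Big(\rho_{ss}-\frac{\rho_s^2}\rho\Big)=(m+1)\rho_{ss},\qquad L(\rho\eta)=\eta L\rho+\rho\eta_{ss}+(m+2)\rho_s\eta_s ,
\]
so that, by Lemma~\ref{lem:curvature},
\[
-\frac{Lw}w=(n-1)\frac D{E^2}-\frac{\eta_{ss}}\eta-n\,\frac{\rho_s}\rho\,\frac{\eta_s}\eta .
\]
Next, $\eta_s/\eta=-2bx\,x_s$ and $\eta_{ss}/\eta=-2bx_s^2-2bx\,x_{ss}+4b^2x^2x_s^2$. Lemma~\ref{lem:curvature} turns this into
\[
-\frac{\eta_{ss}}\eta=(2b-4b^2x^2)\frac GE-2b\varepsilon^2x^2A\,\frac D{E^2},\qquad-n\,\frac{\rho_s}\rho\,\frac{\eta_s}\eta=-2nb\,x^2\frac AG\,x_s^2=-2nb\,x^2\frac AE ,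
\]
and the claim follows.

Write $h=w\sigma$; the function $\sigma$ is bounded because $h=O(d)$ and $w$ is comparable to $d$ near the poles. The second- and first-order part of $L$ is $\rho^{-m}\partial_s(\rho^m\partial_s)$, and the zeroth-order terms cancel in $wLh-hLw$, so
\[
\big(\rho^mw^2\sigma_s\big)_s=\big(\rho^m(wh_s-hw_s)\big)_s=\rho^m(wLh-hLw)=\rho^m(\Theta_b-\lambda_1)wh .
\]
Multiply by $\sigma$ and integrate by parts over $[s_0,s_1]\subset(0,\ell)$:
\[
\int_{s_0}^{s_1}\rho^m(\Theta_b-\lambda_1)h^2\,ds=\Big[\rho^m(hh_s-\sigma hw_s)\Big]_{s_0}^{s_1}-\int_{s_0}^{s_1}\rho^mw^2\sigma_s^2\,ds .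
\]
The functions $h,h_s,\sigma,w_s$ are bounded and $\rho^m\to0$ at the poles, so the boundary term tends to $0$. As $\Theta_b$ is bounded, we obtain $\int_0^\ell\rho^m(\Theta_b-\lambda_1)h^2\,ds\le0$, and hence $\lambda_1\ge\inf\Theta_b$.

\emph{Case 2: the average is zero.} Then $f$ has mean zero on every orbit. In particular $f$ vanishes at the poles, so $f=O(d)$ and $f/\rho$ is bounded. The first nonzero eigenvalue of the unit sphere $S^m$ is $m$ (a circle of length $2\pi$ when $m=1$), so
\[
\lambda_1\iint\rho^mf^2\,ds\,d\theta=\int_{\partial M}|\bar\nabla f|^2\ge\iint\rho^m\Big(f_s^2+m\frac{f^2}{\rho^2}\Big)ds\,d\theta .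
\]
With $f=\rho\sigma$, expanding both sides confirms
\[
\rho^mf_s^2=\rho^{m+2}\sigma_s^2+\big(\rho^{m+1}\rho_s\sigma^2\big)_s-\sigma^2\rho\,(\rho^m\rho_s)_s ,
\]
since each side equals $\rho^{m+2}\sigma_s^2+2\rho^{m+1}\rho_s\sigma\sigma_s+\rho^m\rho_s^2\sigma^2$. The last term on the right is $-\rho^mf^2\big(\frac{\rho_{ss}}\rho+m\frac{\rho_s^2}{\rho^2}\big)$. The boundary term $\rho^{m+1}\rho_s\sigma^2$ tends to $0$ at the poles. Dropping $\rho^{m+2}\sigma_s^2$ and using Lemma~\ref{lem:curvature}, we get
\[
\lambda_1\iint\rho^mf^2\ge\iint\rho^mf^2\Big[-\frac{\rho_{ss}}\rho+m\frac{1-\rho_s^2}{\rho^2}\Big]=\iint\rho^mf^2\Big[\frac D{E^2}+\frac{n-2}{\varepsilon^2E}\Big].\qedhere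
\]
\end{proof}

For the unit ball $G=p$, $\varepsilon=1$, $A=D=E=1$, and with $b=0$ both quantities equal $n-1=\lambda_1$. So the proposition is sharp at the point from which we perturb.

\section{Ellipsoids near the ball}\label{sec:ellipsoid}

\begin{proof}[Proof of Theorem~\ref{thm:ellipsoid} for $n\ge3$]
Take $G=p=1-x^2$. Then $A=1$, $D=x^2+p=1$ and $E=1-\delta x^2\in[1-\delta,1]$. Below, $O(\delta^2)$ denotes a quantity bounded by $C(n)\delta^2$ for $\delta\le\frac12$, uniformly in $x\in[-1,1]$.

\emph{Curvature.} By Lemma~\ref{lem:curvature}, $\kappa_1=\varepsilon E^{-3/2}\ge\varepsilon$ and $\kappa_2=\varepsilon^{-1}E^{-1/2}\ge\varepsilon^{-1}>\varepsilon$. So $(M_\varepsilon,c)$ is admissible with $c=\varepsilon=1-\frac\delta2+O(\delta^2)$.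

\emph{Upper bound for $\xi_1$.} As for the ellipse, $\varphi=(2+\varepsilon^2)(x-x^3/3)$ and $\varphi-\varepsilon^2xG=2x-\frac23\delta x^3$, while now $\varphi''-2(n-1)x=-2(n+2-\delta)x$. Let $\langle\cdot\rangle$ be the mean for the weight $p^{(n-3)/2}$. By \eqref{eq:moments}, $\langle x^2\rangle=\frac1n$, $\langle x^4\rangle=\frac3{n(n+2)}$ and $\langle x^2p\rangle=\frac{n-1}{n(n+2)}$. After division by $\int p^{(n-3)/2}$, the numerator in \eqref{eq:xi} is $4(n+2-\delta)^2\langle x^2p\rangle$ and the denominator is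
\[
\Big\langle\Big(2x-\frac23\delta x^3\Big)^2\sqrt{1-\delta x^2}\Big\rangle=4\Big\langle x^2-\frac76\delta x^4\Big\rangle+O(\delta^2)=\frac4n\Big(1-\frac{7\delta}{2(n+2)}\Big)+O(\delta^2).
\]
Therefore
\begin{equation}\label{eq:xi-ell}
\begin{aligned}
\xi_1&\le\varepsilon\,\frac{(n+2-\delta)^2}{n+2}\Big(1+\frac{7\delta}{2(n+2)}\Big)+O(\delta^2)\\
&=(n+2)-\Big(\frac{n+2}2+2-\frac72\Big)\delta+O(\delta^2)=(n+2)-\frac{n-1}2\,\delta+O(\delta^2).
\end{aligned}
\end{equation}

\emph{Lower bound for $\lambda_1$.} With $b=0$ Proposition~\ref{prop:lambda} gives only $\lambda_1\ge n-1$, since $\Theta_0=(n-1)E^{-2}$ equals $n-1$ at the equator. This bounds $\frac{n+2}{n-1}c\lambda_1$ below by $(n+2)-\frac{n+2}2\delta+O(\delta^2)$, which lies below \eqref{eq:xi-ell} and is of no use. But $\Theta_0$ is larger near the poles, and the parameter $b$ trades this excess for a gain at the equator. For $0\le b\le\delta$,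
\[
\begin{aligned}
\Theta_b&=(n-1)(1+2\delta x^2)+2b(1-x^2)-2bx^2-2nbx^2+O(\delta^2)\\
&=(n-1)+2b+2x^2\big[(n-1)\delta-(n+2)b\big]+O(\delta^2).
\end{aligned}
\]
We choose $b=\frac{n-1}{n+2}\delta$, so that the bracket vanishes and $\Theta_b=(n-1)+\frac{2(n-1)}{n+2}\delta+O(\delta^2)$. The second quantity in Proposition~\ref{prop:lambda} is at least $1+\frac{n-2}{1-\delta}\ge(n-1)+(n-2)\delta$, and $n-2\ge\frac{2(n-1)}{n+2}$ because $n^2-2n-2\ge0$ for $n\ge3$. Hence
\begin{equation}\label{eq:lambda-ell}
\lambda_1(\partial M_\varepsilon)\ge(n-1)\Big(1+\frac{2\delta}{n+2}\Big)+O(\delta^2).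
\end{equation}

\emph{Conclusion.} From \eqref{eq:lambda-ell},
\[
\frac{n+2}{n-1}\,c\lambda_1\ge(n+2)\Big(1-\frac\delta2\Big)\Big(1+\frac{2\delta}{n+2}\Big)+O(\delta^2)=(n+2)-\frac{n-2}2\,\delta+O(\delta^2),
\]
and subtracting this from \eqref{eq:xi-ell} leaves $-\frac\delta2+O(\delta^2)$.
\end{proof}

\begin{remark}
The estimate \eqref{eq:lambda-ell} is exact to first order. The function $x$ has mean zero on $\partial M_\varepsilon$ and $|\bar\nabla x|^2=x_s^2=p/E$, so its Rayleigh quotient is
\[
\frac{\langle pE^{-1/2}\rangle}{\langle x^2E^{1/2}\rangle}=\frac{\frac{n-1}n\big(1+\frac\delta{2(n+2)}\big)}{\frac1n\big(1-\frac{3\delta}{2(n+2)}\big)}+O(\delta^2)=(n-1)\Big(1+\frac{2\delta}{n+2}\Big)+O(\delta^2).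
\]
\end{remark}

\section{Thin spindles}\label{sec:spindle}

It remains to prove the upper bounds in Theorem~\ref{thm:constant}; the lower bounds are Proposition~\ref{prop:lower}.

\subsection*{Choice of the domain}
We look for a domain and a test function for which the inequalities in \eqref{eq:chain} are nearly sharp. On a thin body of revolution the test function varies along the meridian, and as $\varepsilon\to0$ we have $E\to G$ and $\kappa_1/\varepsilon\to D/G^{3/2}=-(\sqrt G)''$. The second inequality in \eqref{eq:chain} asks for $\kappa_1$ to be constant, which suggests the parabolic spindle $|y|\le\varepsilon p$, that is, $G=p^2$, $A=2p$, $\kappa_1\approx2\varepsilon$. There the recipe of Lemma~\ref{lem:xi} gives $\varphi'=p+\varepsilon^2p^2$, so $u\approx u_0=x-\frac{x^3}3-x|y|^2$. The Hessian of $u_0$ has all diagonal entries equal to $-2x$, and its only off-diagonal entries are $-2y_i=O(\varepsilon)$. So the first inequality is asymptotically sharp as well. What is left is the third inequality, and the question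 of how close $x-\frac{x^3}3$ is to a first eigenfunction of the boundary. In the limit the boundary measure is proportional to $p^{n-2}dx$ and $s$ becomes $x$, so the Rayleigh quotient of $x-\frac{x^3}3$ is
\[
R_n:=\frac{\int_{-1}^1p^2\cdot p^{n-2}\,dx}{\int_{-1}^1(x-x^3/3)^2\,p^{n-2}\,dx}.
\]
By \eqref{eq:moments} with $a=n-2$,
\[
\langle p^2\rangle=1-\frac2{2n-1}+\frac3{(2n-1)(2n+1)}=\frac{4n(n-1)}{(2n-1)(2n+1)},
\]
\[
\Big\langle\Big(x-\frac{x^3}3\Big)^2\Big\rangle=\frac{(2n+1)(2n+3)-2(2n+3)+\frac53}{(2n-1)(2n+1)(2n+3)}=\frac{\frac43(3n^2+3n-1)}{(2n-1)(2n+1)(2n+3)},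
\]
and therefore
\begin{equation}\label{eq:R}
R_n=\frac{3n(n-1)(2n+3)}{3n^2+3n-1}=2n-1-\frac{4n+1}{3n^2+3n-1}.
\end{equation}

The parabolic spindle has conical tips, where $A=0$, so it is not smooth. We round the tips without lowering the curvature. For $\tau\in(0,1]$ and $\varepsilon\in(0,1]$ let $M_{\varepsilon,\tau}$ be the body given by
\[
G=p(p+\tau),\qquad A=2p+\tau\in[\tau,3].
\]
Here $A^2-4G=\tau^2$ and $G''=-2A+8x^2$, so
\[
D=x^2A^2+G(A-4x^2)=GA+\tau^2x^2=2p^3+3\tau p^2+\tau^2 .
\]
Using $A\ge2\sqrt G$ and $G\le2$, we record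
\begin{equation}\label{eq:spindle}
D\ge\tau^2,\qquad D\ge GA\ge2G^{3/2},\qquad G\le E\le G+9\varepsilon^2\le11 .
\end{equation}
The bound $D\ge2G^{3/2}$ says that $-(\sqrt G)''\ge2$ survives the rounding, and $D\ge\tau^2$ controls the tips. The error terms contain negative powers of $\tau$, so we let $\varepsilon\to0$ first and $\tau\to0$ afterward.

\subsection*{Curvature}
Let $c$ be the smallest principal curvature of $\partial M_{\varepsilon,\tau}$. By \eqref{eq:spindle}, $G\le2^{-2/3}D^{2/3}$ and $1\le\tau^{-4/3}D^{2/3}$, so $E\le D^{2/3}(2^{-2/3}+9\varepsilon^2\tau^{-4/3})$. Lemma~\ref{lem:curvature} gives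
\[
\kappa_1\ge2\varepsilon\big(1+9\cdot2^{2/3}\varepsilon^2\tau^{-4/3}\big)^{-3/2},\qquad\kappa_2\ge\varepsilon^{-1}(2+9\varepsilon^2)^{-1/2}.
\]
Thus $M_{\varepsilon,\tau}$ is strictly convex, $(M_{\varepsilon,\tau},c)$ is admissible, and
\begin{equation}\label{eq:c-sp}
\liminf_{\varepsilon\to0}c/\varepsilon\ge2\qquad\text{for each fixed }\tau .
\end{equation}

\subsection*{Upper bound for $\xi_1$}
Let $\varphi_\tau(0)=0$ and $\varphi_\tau'=2G/A$. The function $\varphi$ of Lemma~\ref{lem:xi} is $\varphi_\tau+\varepsilon^2\int_0^xG$ and tends to $\varphi_\tau$ in $C^2[-1,1]$ as $\varepsilon\to0$. Using $\sqrt E\ge\sqrt G$ in the denominator of \eqref{eq:xi}, we get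
\begin{equation}\label{eq:xi-sp}
\limsup_{\varepsilon\to0}\frac{\xi_1}\varepsilon\le Q_\tau:=\frac1{n-1}\cdot\frac{\int_{-1}^1\big(\varphi_\tau''-2(n-1)x\big)^2G^{(n-1)/2}\,dx}{\int_{-1}^1\varphi_\tau^2\,G^{(n-2)/2}\,dx}.
\end{equation}
Now let $\tau\to0$. Then $G\to p^2$ uniformly. The function $2G/A$ is the harmonic mean of $p$ and $p+\tau$ and lies between them, so $\varphi_\tau\to x-\frac{x^3}3$ uniformly. Since $G'=-2xA$ and $A'=-4x$,
\[
\varphi_\tau''=-2x\,\frac{2A^2-4G}{A^2}=-2x\Big(1+\frac{\tau^2}{A^2}\Big),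
\]
where the last factor lies in $[1,2]$ and tends to $1$ for $p>0$. By dominated convergence the numerator of $Q_\tau$ tends to $4n^2\int x^2p^{n-1}$. Since $xp^{n-1}=-(p^n)'/(2n)$, integration by parts gives $\int x^2p^{n-1}=\frac1{2n}\int p^n$. Hence
\begin{equation}\label{eq:Q}
\lim_{\tau\to0}Q_\tau=\frac{2n}{n-1}\,R_n ,
\end{equation}
which is the constant $\frac n{n-1}$ times the limiting curvature $2$ times the Rayleigh quotient $R_n$, as the discussion above predicts.

\subsection*{The planar case}
Let $n=2$. From $1\le\sqrt{1+\rho'^2}\le1+|\rho'|$ and $\int_{-1}^1|\rho'|\,dx=2\rho(0)\le2\sqrt2\,\varepsilon$ we see that the perimeter $2\int_{-1}^1\sqrt{1+\rho'^2}\,dx$ tends to $4$ as $\varepsilon\to0$. So $\lambda_1\to(2\pi/4)^2=\pi^2/4$. By \eqref{eq:c-sp} and \eqref{eq:xi-sp}, $C_2\le Q_\tau/(2\cdot\pi^2/4)$ for every $\tau$. With \eqref{eq:Q} and $R_2=\frac{42}{17}$,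
\[
C_2\le\frac{4R_2}{\pi^2/2}=\frac{336}{17\pi^2}<2.0026<2+\frac1{12},
\]
where $\pi^2>9.8696$ suffices for the numerical bound. The limiting first eigenfunction is $\sin(\pi x/2)$, and the excess over $2$ reflects the difference between $\sin(\pi x/2)$ and $\frac32\big(x-\frac{x^3}3\big)$, two odd increasing functions on $[-1,1]$ with value $1$ and slope $0$ at $x=1$.

\subsection*{Lower bound for $\lambda_1$ when $n\ge3$}
To find the right $b$ in Proposition~\ref{prop:lambda}, set $\varepsilon=\tau=0$ formally. Then $E=G=p^2$, $D=2p^3$, $A=2p$, and with $\frac1p=1+\frac{x^2}p$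
\[
\Theta_b=\frac{2(n-1)}p+2b-4b^2x^2-4nb\,\frac{x^2}p=2(n-1)+2b+\frac{2x^2}p\big[n-1-2nb-2b^2p\big].
\]
The choice $b=0$ gives $2(n-1)$, which is less than $R_n$ by an amount tending to $1$ as $n\to\infty$. The largest $b$ for which the bracket is nonnegative for all $p\in(0,1]$ solves $2b^2+2nb=n-1$. So we fix
\[
b=\tfrac12\Big(\sqrt{(n+1)^2-3}-n\Big),\qquad\Lambda_n:=2(n-1)+2b=n-2+\sqrt{(n+1)^2-3}.
\]
Since $n^2<(n+1)^2-3<(n+1)^2$, we have $0<b<\frac12$.

\begin{lemma}\label{lem:lambda-sp}
Let $n\ge3$ and $0<\tau\le b^2/(n-1)$. Then $\liminf_{\varepsilon\to0}\lambda_1(\partial M_{\varepsilon,\tau})\ge\Lambda_n-4n\tau$.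
\end{lemma}

\begin{proof}
We apply Proposition~\ref{prop:lambda}. By \eqref{eq:spindle} the second infimum is at least $\frac{n-2}{11\varepsilon^2}$, which tends to infinity. For the first, write
\[
E\,\Theta_b=\big(n-1-2b\varepsilon^2x^2A\big)\frac DE+(2b-4b^2x^2)G-2nbx^2A .
\]
As $2b<1$ and $A\le3$, we have $2b\varepsilon^2x^2A\le3\varepsilon^2$, $2b-4b^2x^2\ge0$ and $2nbx^2A\le3n$. The difficulty is that $\Theta_b$ does not converge uniformly as $\varepsilon\to0$, because the limit $G$ of $E$ vanishes at the tips. We treat a neighborhood $p\le p_0$ of the tips separately; there $D/E$ is large.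

\emph{The region $p\le p_0$.} Here $G\le2p_0$. For $\varepsilon^2\le\frac13$ we have $n-1-3\varepsilon^2\ge n-2\ge\frac{n-1}2$, and so by \eqref{eq:spindle}
\[
E\,\Theta_b\ge\frac{n-1}2\cdot\frac{\tau^2}{2p_0+9\varepsilon^2}-3n .
\]
Fix $p_0,\varepsilon_0>0$, depending on $n$ and $\tau$, such that the right side is at least $11\Lambda_n$ for $\varepsilon\le\varepsilon_0$. Since $E\le11$, we get $\Theta_b\ge\Lambda_n$ in this region for $\varepsilon\le\varepsilon_0$.

\emph{The region $p\ge p_0$.} Here $G\ge p_0^2$, and $E\to G$ uniformly as $\varepsilon\to0$, so $\Theta_b$ converges uniformly to the function $\Theta^0$ given by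
\[
G\,\Theta^0=(n-1)\frac DG+(2b-4b^2x^2)G-2nbx^2A .
\]
Using $D\ge GA$ and $2nb=n-1-2b^2$, we get $G\Theta^0\ge A\big[(n-1)p+2b^2x^2\big]+(2b-4b^2x^2)G$. Subtracting $G\Lambda_n=2(n-1)G+2bG$ gives
\[
G\,(\Theta^0-\Lambda_n)\ge(n-1)(Ap-2G)+2b^2x^2(A-2G),
\]
where $Ap-2G=-\tau p$ and $A-2G=2p(1-p)+\tau(1-2p)$. If $p\le\frac12$, then $x^2\ge\frac12$ and $A-2G\ge p$, so the right side is at least $p\,(b^2-(n-1)\tau)$, which is nonnegative by the assumption on $\tau$. If $p\ge\frac12$, then $A-2G\ge-\tau$ and $G\ge\frac14$, so $\Theta^0-\Lambda_n\ge-4\tau(n-1+2b^2)\ge-4n\tau$. In both cases $\Theta^0\ge\Lambda_n-4n\tau$, and the lemma follows.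
\end{proof}

\subsection*{End of the proof of Theorem~\ref{thm:constant}}
Let $n\ge3$. For small $\tau$, \eqref{eq:c-sp}, \eqref{eq:xi-sp} and Lemma~\ref{lem:lambda-sp} give $C_n\le Q_\tau/\big(2(\Lambda_n-4n\tau)\big)$. Letting $\tau\to0$ and using \eqref{eq:Q},
\[
C_n\le\frac n{n-1}\cdot\frac{R_n}{\Lambda_n}.
\]
Both $R_n$ and $\Lambda_n$ are slightly smaller than $2n-1$, and we compare the two deficits. With $a=n+1$ we have $\sqrt{a^2-3}=a-\frac3{a+\sqrt{a^2-3}}$, so $\Lambda_n=2n-1-\frac3{a+\sqrt{a^2-3}}$. Squaring shows that $\sqrt{a^2-3}\ge a-\frac2a$ for $a\ge2$, and hence the deficit of $\Lambda_n$ is at most $\frac{3a}{2(a^2-1)}=\frac{3(n+1)}{2n(n+2)}$. By \eqref{eq:R} the deficit of $R_n$ is larger than $\frac{4n+1}{3n(n+1)}$. Therefore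
\[
R_n-\Lambda_n<\frac{9(n+1)^2-2(4n+1)(n+2)}{6n(n+1)(n+2)}=\frac{n^2+5}{6n(n+1)(n+2)}\le\frac1{6n},
\]
because $n^2+5\le n^2+3n+2$. Since $\Lambda_n>2(n-1)$, we obtain $R_n/\Lambda_n<1+\frac1{12n(n-1)}$, and so $C_n<\frac n{n-1}+\frac1{12(n-1)^2}$. All upper bounds, including those for $n=2$, were obtained from the smooth strictly convex domains $M_{\varepsilon,\tau}\subset\mathbb R^n$, so they hold for the infimum over such domains. Together with Proposition~\ref{prop:lower}, this proves Theorem~\ref{thm:constant}. \qed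

\begin{thebibliography}{9}

\bibitem{Ichida} R.~Ichida, 1981.

\bibitem{Kasue} A.~Kasue, 1983.

\bibitem{LXZ} Zongyi Lv, Changwei Xiong, Yuxun Zou, \emph{Scaling inequalities for Steklov eigenvalues in space forms and sharp eigenvalue estimates on warped product manifolds}, arXiv:2512.22885 (2025).

\bibitem{Reilly} Reilly, 1977.

\end{thebibliography}
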